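\title{Non-injectivity of the dimensional completion of the Grothendieck ring of varieties}

\begin{abstract}
The localized Grothendieck ring of varieties $\mathcal M_X$ over a noetherian scheme $X$ is filtered by dimension. We show that the morphism from $\mathcal M_X$ to its completion is not injective in general. For $X=\operatorname{Spec}\mathbb Q$ the kernel contains an explicit integral combination $\alpha$ of spectra of number fields, of infinite order, with $\alpha^2=6\alpha$. Injectivity also fails over every finitely generated field of characteristic $0$, and over a suitable smooth surface over every field of characteristic $0$. The proof shows that two finite \'etale schemes with isomorphic permutation lattices have the same class in the completion, and separates such classes in $\mathcal M_X$ by counting $p$-adic balls. Over a field of characteristic $0$ we also determine when a multiple of a difference of two finite \'etale schemes lies in the kernel.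
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For a noetherian scheme $X$, the \emph{Grothendieck ring of varieties} $K_0(\mathrm{Var}_X)$ is the abelian group generated by the isomorphism classes $[Y]$ of $X$-schemes of finite type, subject to the relations $[Y]=[Z]+[Y\setminus Z]$ for every closed subscheme $Z\subset Y$, with the product $[Y][Y']=[Y\times_XY']$. The \emph{modified} Grothendieck ring is the quotient in which the classes of universally homeomorphic $X$-schemes of finite type are identified. In both rings $\mathbb L$ denotes the class of the affine line $\mathbb A^1_X$.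

Let $R$ be a complete discrete valuation ring with perfect residue field $k$, and let $X$ be a noetherian $k$-scheme. If $R$ has equal characteristic, put $\mathcal M_X=K_0(\mathrm{Var}_X)[\mathbb L^{-1}]$; if $R$ has mixed characteristic, define $\mathcal M_X$ in the same way from the modified ring. For an $X$-scheme $Y$ of finite type, let $\dim(Y/X)$ be the maximum of the dimensions of the fibers of $Y\to X$, with $\dim(\emptyset/X)=-\infty$. The \emph{dimensional filtration} is the decreasing filtration $(F^m\mathcal M_X)_{m\in\mathbb Z}$ in which $F^m\mathcal M_X$ is the subgroup generated by the elements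
\[
[Y]\,\mathbb L^{-i},\qquad Y\text{ of finite type over }X,\quad i\in\mathbb Z,\quad \dim(Y/X)-i\le -m .
\]
Let $\widehat{\mathcal M}_X=\varprojlim_m\mathcal M_X/F^m\mathcal M_X$ be the completion. Bultot and Nicaise \cite{BN} record the following as an open question:
\begin{quote}
\emph{Is the completion morphism $\mathcal M_X\to\widehat{\mathcal M}_X$ injective for every non-empty noetherian $k$-scheme $X$?}
\end{quote}

One thinks of $[Y]\mathbb L^{-i}$ as a virtual variety of dimension $\dim(Y/X)-i$, and of $F^m\mathcal M_X$ as the classes of dimension at most $-m$. In the completion one may add infinitely many classes whose dimensions tend to $-\infty$; for instance $\sum_{j\ge0}\mathbb L^{-j}$ converges to an inverse of $1-\mathbb L^{-1}$. Injectivity would mean that an identity between elements of $\mathcal M_X$ that is proved with such infinite sums holds already in $\mathcal M_X$. The kernel of the completion morphism is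
\[
F^\infty\mathcal M_X:=\bigcap_mF^m\mathcal M_X ,
\]
the group of classes ``of dimension $-\infty$''. Among schemes only the empty one has dimension $-\infty$, so the natural guess is that the answer is yes. The guess looks safest for combinations of zero-dimensional schemes: over a field of characteristic $0$, a non-zero integer does not even lie in $F^1$, and neither does the difference of two non-isomorphic finite \'etale schemes split by a common cyclic extension (both facts follow from Theorem~\ref{thm:artin} and Remark~\ref{rem:cyclic}). Yet it is among such combinations that the guess fails.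

\subsection{Results}

If $k$ has characteristic $0$, then $R$ has equal characteristic and $\mathcal M_X$ depends only on the scheme $X$. From now on $\mathcal M_X$ denotes $K_0(\mathrm{Var}_X)[\mathbb L^{-1}]$, for any noetherian scheme $X$; the modified ring reappears only in Remark~\ref{rem:modified}. We write $\mathcal M_k$ for $\mathcal M_{\operatorname{Spec}k}$.

Let $E_2=\mathbb Q(\sqrt2,\sqrt{13})$. Let $E_3$ be the compositum of the cubic subfield of $\mathbb Q(\zeta_{13})$ and the cubic field $\mathbb Q(\zeta_9)^+=\mathbb Q(\zeta_9+\zeta_9^{-1})$. The first is ramified only at $13$ and the second only at $3$, so they are distinct, $\operatorname{Gal}(E_3/\mathbb Q)\cong(\mathbb Z/3)^2$, and $E_3$ has four cubic subfields $C_1,\dots,C_4$. In $\mathcal M_{\mathbb Q}$ put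
\[
x_2=2+[\operatorname{Spec}E_2]-\sum_{d\in\{2,13,26\}}[\operatorname{Spec}\mathbb Q(\sqrt d)],\qquad
x_3=3+[\operatorname{Spec}E_3]-\sum_{i=1}^4[\operatorname{Spec}C_i],
\]
and $\alpha=x_2x_3$. The tensor product of a subfield of $E_2$ and a subfield of $E_3$ is a field, the degrees being coprime, so $\alpha$ is a combination of spectra of subfields of $E_2E_3$.

\begin{theorem}\label{thm:Q}
We have $\alpha\neq0$ in $\mathcal M_{\mathbb Q}$, but $\alpha\in\bigcap_mF^m\mathcal M_{\mathbb Q}$. Hence $\mathcal M_X\to\widehat{\mathcal M}_X$ is not injective for $R=\mathbb Q[[t]]$ and $X=\operatorname{Spec}\mathbb Q$.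
\end{theorem}

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(a)] For every finitely generated field $k/\mathbb Q$, the morphism $\mathcal M_k\to\widehat{\mathcal M}_k$ is not injective.
\item[(b)] For every field $k$ of characteristic $0$, the morphism $\mathcal M_X\to\widehat{\mathcal M}_X$ is not injective for the smooth connected $k$-surface $X=\mathbb G_{m,k'}^2$, where $k'=k(\zeta_3)$. In particular, the answer to the question is negative for every $R$ of residue characteristic $0$.
\end{enumerate}
In both cases, and in Theorem~\ref{thm:Q}, the kernel contains an element $\alpha$ of infinite order with $\alpha^2=6\alpha$. Thus $\alpha/6$ is a non-zero idempotent in the kernel of $\mathcal M_X\otimes\mathbb Q\to\widehat{\mathcal M}_X\otimes\mathbb Q$.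
\end{theorem}

The third result says exactly what the completion remembers, up to multiples, of a finite \'etale scheme. For a field $k$ of characteristic $0$ let $\Gamma_k=\operatorname{Gal}(\overline k/k)$. A finite set $S$ with a continuous action of $\Gamma_k$ is the set of $\overline k$-points of a unique finite \'etale $k$-scheme $X_S$. For a ring $A$, let $A[S]$ be the free $A$-module on $S$, with the action that permutes the basis.

\begin{theorem}\label{thm:artin}
Let $k$ be a field of characteristic $0$ and let $S,S'$ be finite sets with a continuous action of $\Gamma_k$. The following are equivalent: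
\begin{enumerate}
\item[(i)] $r([X_S]-[X_{S'}])\in\bigcap_mF^m\mathcal M_k$ for some $r\ge1$;
\item[(ii)] $r([X_S]-[X_{S'}])\in F^1\mathcal M_k$ for some $r\ge1$;
\item[(iii)] $\mathbb Z_\ell[S]\cong\mathbb Z_\ell[S']$ as $\mathbb Z_\ell[\Gamma_k]$-modules for every prime $\ell$.
\end{enumerate}
\end{theorem}

\subsection{Outline}

The proof of Theorems~\ref{thm:Q} and~\ref{thm:general} has three independent parts. Let $G$ be a finite group acting on a finite set $S$, and twist by a $G$-torsor to obtain a finite \'etale scheme $X_S$. First (Section~\ref{sec:tori}), the class of $X_S$ in the completion depends only on the lattice $\mathbb Z[S]$: the lattice determines a torus, and the inverse of the class of this torus is a power series in $\mathbb L^{-1}$ whose linear coefficient is $[X_S]$. Second (Section~\ref{sec:lattices}), for $G=(\mathbb Z/2)^2\times(\mathbb Z/3)^2$ there are $G$-sets $S_+,S_-$ with isomorphic lattices but different numbers of fixed points. Third (Section~\ref{sec:padic}), over a $p$-adic field with $q$ elements in its residue field, the number of rational points of a finite \'etale scheme, modulo $q-1$,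 extends to a ring homomorphism on $\mathcal M_K$, and this homomorphism sees the fixed points. Section~\ref{sec:proofs} puts the parts together, and Section~\ref{sec:artin} proves Theorem~\ref{thm:artin}.

The first part is valid in every characteristic and for the modified ring. The third part uses Bittner's presentation of the Grothendieck group and hence characteristic $0$; we make no claim of non-injectivity for $R$ of positive residue characteristic.

\section{Grothendieck rings, torsors and Burnside rings}\label{sec:prelim}

\subsection{Three facts on $\mathcal M_X$}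

Let $X$ be a noetherian scheme. We abbreviate $F^m\mathcal M_X$ to $F^m$.
\begin{enumerate}
\item[(M1)] A morphism $X'\to X$ of noetherian schemes induces a ring homomorphism $\mathcal M_X\to\mathcal M_{X'}$, $[Y]\mapsto[Y\times_XX']$.
\item[(M2)] $F^a\cdot F^b\subset F^{a+b}$, because fiber dimensions add in fiber products; and $\mathbb L^{-j}\in F^j$ for all $j\in\mathbb Z$. In particular $F^0$ is a subring, each $F^m$ with $m\ge0$ is an ideal of $F^0$, and the multiplication extends to $\widehat{\mathcal M}_X$.
\item[(M3)] If $V\to B$ is a vector bundle of rank $r$, then $[V]=\mathbb L^r[B]$. Indeed, this holds over a non-empty open subset of $B$ on which $V$ is trivial, and one concludes by noetherian induction.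
\end{enumerate}

\subsection{Twisting by a torsor}

Let $G$ be a finite group. A \emph{$G$-torsor} over $X$ is a finite \'etale surjective morphism $\tilde X\to X$ with a right action of $G$ on $\tilde X$ over $X$ such that $\tilde X\times G\to\tilde X\times_X\tilde X$, $(\xi,g)\mapsto(\xi,\xi g)$, is an isomorphism. The scheme $\tilde X$ need not be connected. The basic example is $\operatorname{Spec}E\to\operatorname{Spec}k$ for a Galois extension $E/k$ with group $G$.

Call a scheme $Y$ with a left $G$-action \emph{admissible} if it is a $G$-stable locally closed subscheme of an affine $G$-scheme of finite type over $\mathbb Z$. The action $(\xi,y)g=(\xi g,g^{-1}y)$ on $\tilde X\times Y$ is a descent datum relative to $\tilde X\to X$. It is effective, since \'etale descent is effective for affine morphisms and $G$-stable open or closed subschemes descend. The resulting $X$-scheme of finite type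
\[
\tau(Y)=(\tilde X\times Y)/G
\]
is the \emph{twist} of $Y$; it is characterized by a $G$-equivariant isomorphism $\tilde X\times_X\tau(Y)\cong\tilde X\times Y$. The following properties are checked after pulling back to $\tilde X$.
\begin{enumerate}
\item[(T1)] The fiber of $\tau(Y)$ over a geometric point $\operatorname{Spec}\Omega\to X$ is isomorphic to $Y_\Omega$.
\item[(T2)] $\tau$ is a functor that sends products to fiber products over $X$ and disjoint unions to disjoint unions. If $Z\subset Y$ is closed and $G$-stable, then $\tau(Z)\subset\tau(Y)$ is closed with complement $\tau(Y\setminus Z)$.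
\item[(T3)] If $V\to B$ is a vector bundle of rank $r$ of admissible schemes, on which $G$ acts by bundle automorphisms, then $\tau(V)\to\tau(B)$ is a vector bundle of rank $r$: the locally free sheaf of $V$, pulled back to $\tilde X\times B$, descends to a quasi-coherent sheaf on $\tau(B)$, which is locally free because it becomes so after a faithfully flat base change. Hence $[\tau(V)]=\mathbb L^r[\tau(B)]$ by (M3).
\item[(T4)] For $X'\to X$, the twist of $Y$ by the torsor $\tilde X\times_XX'\to X'$ is $\tau(Y)\times_XX'$.
\end{enumerate}

A finite $G$-set $S$, viewed as a disjoint union of copies of $\operatorname{Spec}\mathbb Z$, is admissible, and $X_S:=\tau(S)$ is finite \'etale over $X$. For a subgroup $H$ one has $X_{G/H}=\tilde X/H$.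

Suppose that $X=\operatorname{Spec}k$ for a field $k$ with separable closure $\overline k$ and absolute Galois group $\Gamma_k$. Choose $\xi\in\tilde X(\overline k)$. The rule $\gamma\xi=\xi\rho(\gamma)$ defines a homomorphism $\rho:\Gamma_k\to G$, and $s\mapsto[\xi,s]$ identifies $S$ with $X_S(\overline k)$, the group $\Gamma_k$ acting through $\rho$. Therefore
\begin{equation}\label{eq:points}
\#X_S(k)=|S^{\rho(\Gamma_k)}| .
\end{equation}
The map $\rho$ is onto if and only if $\tilde X$ is the spectrum of a field $E$; then $E/k$ is Galois with group $G$, and $X_{G/H}=\operatorname{Spec}E^H$.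

\subsection{The Burnside ring}

The \emph{Burnside ring} $B(G)$ is the Grothendieck group of finite $G$-sets with respect to disjoint union, with the product induced by the cartesian product. It is free abelian on the classes $[G/H]$, with $H$ running over the subgroups up to conjugacy; so $[S]=[S']$ if and only if $S\cong S'$. For a subgroup $H$, the \emph{mark} at $H$ is the ring homomorphism $B(G)\to\mathbb Z$, $[S]\mapsto|S^H|$. Burnside's theorem states that an element of $B(G)$ is determined by its marks. By (T2), a $G$-torsor $\tilde X\to X$ gives a ring homomorphism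
\[
\beta:B(G)\to\mathcal M_X,\qquad[S]\mapsto[X_S],
\]
whose image lies in $F^0$.

\section{Tori and the dimensional filtration}\label{sec:tori}

In this section $X$ is a non-empty noetherian scheme, $G$ a finite group and $\tilde X\to X$ a $G$-torsor. The goal is the following statement.

\begin{proposition}\label{prop:A}
If $S,S'$ are finite $G$-sets with $\mathbb Z[S]\cong\mathbb Z[S']$ as $\mathbb Z[G]$-modules, then $[X_S]-[X_{S'}]\in F^\infty\mathcal M_X$.
\end{proposition}

An isomorphism of lattices need not respect the bases, so it gives no map between $X_S$ and $X_{S'}$. It does give an isomorphism between the tori with these character lattices. For a non-empty $G$-set $S$ with $n$ elements, let $G$ act on $\mathbb G_m^S$ by $(gy)_s=y_{g^{-1}s}$, and put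
\[
T_S=\tau(\mathbb G_m^S),\qquad t_S=[T_S]\,\mathbb L^{-n}\in F^0 .
\]
The task is to recover $[X_S]$ from $t_S$. For $j\ge0$ let $\operatorname{Mult}_j(S)$ be the $G$-set of functions $m:S\to\mathbb Z_{\ge0}$ with $|m|:=\sum_sm_s=j$, that is, of multisets of size $j$ in $S$. Put
\[
\sigma_j(S)=[X_{\operatorname{Mult}_j(S)}]\in F^0,\qquad Z_N(S)=\sum_{j<N}\sigma_j(S)\,\mathbb L^{-j}\in F^0 ,
\]
so that $\sigma_0(S)=1$ and $\sigma_1(S)=[X_S]$. We shall see that the series $\sum_j\sigma_j(S)\mathbb L^{-j}$ is inverse to $t_S$ in the completion.

\begin{example}\label{ex:one}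
Let $S$ be a point. Then $t_S=1-\mathbb L^{-1}$, all $\sigma_j$ equal $1$, and $t_SZ_N(S)=1-\mathbb L^{-N}$. This identity has a geometric proof. The truncated power series $y_0+y_1u+\dots+y_{N-1}u^{N-1}$ form an affine space $\mathbb A^N$. Those of order $j<N$ form a copy of $\mathbb G_m\times\mathbb A^{N-1-j}$, and only the zero series is left over. So $\mathbb L^N=\sum_{j<N}[\mathbb G_m]\mathbb L^{N-1-j}+1$, and one divides by $\mathbb L^N$.
\end{example}

\begin{example}\label{ex:two}
Let $G=\mathbb Z/2$ exchange the two points of $S$, and put $e=[X_S]=[\tilde X]$. For any finite $G$-set $S'$ the action on $S\times S'$ is free, so $e\,[X_{S'}]=|S'|\,e$. The complement of $\mathbb G_m^S$ in the plane $\mathbb A^S$ consists of the origin and two punctured lines, which $G$ exchanges; these form a line bundle over $S$ without its zero section. By (T2) and (T3), $[T_S]=\mathbb L^2-1-e(\mathbb L-1)$, that is,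
\[
t_S=1-e\,\mathbb L^{-1}+(e-1)\,\mathbb L^{-2}.
\]
The set $\operatorname{Mult}_j(S)=\{(a,b):a+b=j\}$ has $j+1$ elements, so $e\sigma_j=(j+1)e$. For $j\ge2$ it is the union of the free orbit $\{(j,0),(0,j)\}$ and a copy of $\operatorname{Mult}_{j-2}(S)$, so $\sigma_j=\sigma_{j-2}+e$. In the product of $t_S$ with $\sum_j\sigma_j\mathbb L^{-j}=1+e\mathbb L^{-1}+(1+e)\mathbb L^{-2}+2e\mathbb L^{-3}+\cdots$, the coefficient of $\mathbb L^{-1}$ is $e-e=0$, and the coefficient of $\mathbb L^{-j}$ for $j\ge2$ is
\[
\sigma_j-e\sigma_{j-1}+(e-1)\sigma_{j-2}=(\sigma_j-\sigma_{j-2})-je+(j-1)e=0 .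
\]
\end{example}

In Example~\ref{ex:two} we computed $t_S$ by cutting $\mathbb A^S$ along the coordinate hyperplanes. For larger $S$ the strata are the smaller tori $\mathbb G_m^{S\setminus I}$ for subsets $I\subset S$, and these are not controlled by the lattice $\mathbb Z[S]$. The stratification of Example~\ref{ex:one} is better: when families of truncated power series are sorted by their orders, the leading coefficients of every stratum lie in the \emph{same} torus $\mathbb G_m^S$.

\begin{lemma}\label{lem:inverse}
For every non-empty finite $G$-set $S$ and every $N\ge1$ we have $t_SZ_N(S)\equiv1\bmod F^N$.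
\end{lemma}

\begin{proof}
Let $n=|S|$. Let $J_N$ be the affine space over $\mathbb Z$ with coordinates $y_{s,i}$ for $s\in S$ and $0\le i<N$. A point of $J_N$ with values in a ring $B$ is a family $(y_s)_{s\in S}$ of truncated power series $y_s=\sum_iy_{s,i}u^i\in B[u]/(u^N)$, and $G$ acts linearly by $(gy)_s=y_{g^{-1}s}$. By (T3), $[\tau(J_N)]=\mathbb L^{nN}$.

For a point $y$ with values in a field, let $\operatorname{ord}(y)\in\{0,\dots,N\}^S$ be the vector of the orders of the $y_s$, the zero series having order $N$. For $m\in\{0,\dots,N\}^S$ let $J_N^{\ge m}$ be the linear subspace defined by $y_{s,i}=0$ for $i<m_s$. It has codimension $|m|$, and its points are those with $\operatorname{ord}(y)\ge m$ in each coordinate. For $0\le j\le N$ let $W_j$ be the union of the $J_N^{\ge m}$ with $|m|=j$, with its reduced structure. It is closed and $G$-stable. Its points are those with $|\operatorname{ord}(y)|\ge j$, since a vector of size at least $j$ dominates a vector of size exactly $j$. Thus $J_N=W_0\supset W_1\supset\dots\supset W_N$, and (T2) gives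
\begin{equation}\label{eq:strata}
\mathbb L^{nN}=\sum_{j<N}[\tau(W_j\setminus W_{j+1})]+[\tau(W_N)] .
\end{equation}

Fix $j<N$. The points of $W_j\setminus W_{j+1}$ are those with $|\operatorname{ord}(y)|=j$. For $m\in\operatorname{Mult}_j(S)$ we have $m_s\le j<N$, so the coordinates $y_{s,m_s}$ exist, and the points of order exactly $m$ form the subscheme
\[
J_N^m=\{\,y_{s,i}=0\text{ for }i<m_s,\ \ y_{s,m_s}\text{ invertible for all }s\,\}.
\]
It equals $J_N^{\ge m}\setminus W_{j+1}$, because $\operatorname{ord}(y)\ge m$ and $|\operatorname{ord}(y)|\le|m|$ force $\operatorname{ord}(y)=m$. So the $J_N^m$ with $|m|=j$ are finitely many pairwise disjoint reduced closed subschemes that cover the reduced scheme $W_j\setminus W_{j+1}$, which is therefore their disjoint union. The map ``order and leading coefficients''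
\[
W_j\setminus W_{j+1}\to\operatorname{Mult}_j(S)\times\mathbb G_m^S,\qquad y\in J_N^m\mapsto\bigl(m,(y_{s,m_s})_s\bigr)
\]
is $G$-equivariant. It is a vector bundle with fiber coordinates $y_{s,i}$, $m_s<i<N$, which $G$ permutes, and its rank is $\sum_s(N-1-m_s)=n(N-1)-j$. By (T2) and (T3),
\[
[\tau(W_j\setminus W_{j+1})]=\sigma_j(S)\,[T_S]\,\mathbb L^{n(N-1)-j}=t_S\,\sigma_j(S)\,\mathbb L^{nN-j}.
\]
Finally, $W_N$ is a union of linear subspaces of codimension $N$, so $\tau(W_N)$ has relative dimension $nN-N$ by (T1), and $[\tau(W_N)]\mathbb L^{-nN}\in F^N$. Multiplying \eqref{eq:strata} by $\mathbb L^{-nN}$ gives the lemma.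
\end{proof}

So the torus determines the series $\sum_j\sigma_j(S)\mathbb L^{-j}$ in the completion. One difficulty remains: one cannot compare coefficients. If $a_j\in F^0$ and $\sum_{j\ge1}a_j\mathbb L^{-j}=0$ in $\widehat{\mathcal M}_X$, one learns only that $a_1\in F^1$. What saves the argument is that the higher coefficients $\sigma_j(S)-\sigma_j(S')$ are again differences of the kind considered in the proposition, because the lattice of $\operatorname{Mult}_j(S)$ is a functor of the lattice of $S$. Any estimate valid for all pairs then improves itself.

\begin{proof}[Proof of Proposition~\ref{prop:A}]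
Call $(S,S')$ a \emph{good pair} if $\mathbb Z[S]\cong\mathbb Z[S']$. The two sets then have the same cardinality; if they are empty there is nothing to prove, so let $(S,S')$ be a good pair of non-empty sets.

\emph{The series agree.} The torus $\mathbb G_m^S$ represents the functor $B\mapsto\operatorname{Hom}(\mathbb Z[S],B^\times)$, with the action $(g\chi)(v)=\chi(g^{-1}v)$. An isomorphism of $\mathbb Z[G]$-modules $\mathbb Z[S']\cong\mathbb Z[S]$ therefore induces a $G$-isomorphism $\mathbb G_m^S\cong\mathbb G_m^{S'}$. Hence $T_S\cong T_{S'}$ and $t_S=t_{S'}=:t$. By Lemma~\ref{lem:inverse} and (M2), modulo $F^N$,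
\begin{equation}\label{eq:ZZ}
Z_N(S)\equiv Z_N(S)\cdot tZ_N(S')=Z_N(S')\cdot tZ_N(S)\equiv Z_N(S').
\end{equation}

\emph{Multisets give good pairs.} The monomials $\prod_ss^{m_s}$ with $|m|=j$ form a basis of $\operatorname{Sym}^j(\mathbb Z[S])$, which $G$ permutes as it permutes $\operatorname{Mult}_j(S)$. So $\mathbb Z[\operatorname{Mult}_j(S)]\cong\operatorname{Sym}^j(\mathbb Z[S])$, and $(\operatorname{Mult}_j(S),\operatorname{Mult}_j(S'))$ is a good pair.

\emph{Induction.} We prove by induction on $m\ge0$ that $[X_S]-[X_{S'}]\in F^m$ for \emph{all} good pairs. For $m=0$ both classes lie in $F^0$. Assume the statement for $m$. Take $N=m+2$ in \eqref{eq:ZZ} and multiply by $\mathbb L$. The terms with $j=0$ cancel, and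
\[
[X_S]-[X_{S'}]\in-\sum_{j=2}^{m+1}\bigl(\sigma_j(S)-\sigma_j(S')\bigr)\mathbb L^{1-j}+F^{m+1}.
\]
By the induction hypothesis, applied to the multisets, $\sigma_j(S)-\sigma_j(S')\in F^m$. So the $j$-th summand lies in $F^{m+j-1}\subset F^{m+1}$.
\end{proof}

\begin{remark}\label{rem:modified}
Nothing in this section depends on the characteristic. The proposition also holds for the localized modified ring: it is a quotient of $\mathcal M_X$, and its dimensional filtration is the image of that of $\mathcal M_X$. On the other hand the lattices must be isomorphic over $\mathbb Z$; Remark~\ref{rem:zerodiv} shows that an isomorphism over $\mathbb Z[1/\ell]$ does not suffice.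
\end{remark}

\section{Different $G$-sets with the same lattice}\label{sec:lattices}

Proposition~\ref{prop:A} has content only if $\mathbb Z[S]\cong\mathbb Z[S']$ is possible with $S\not\cong S'$. The group cannot be too simple.

\begin{remark}\label{rem:cyclic}
Let $G$ be cyclic and let $A$ be a field of characteristic $0$ with $A[S]\cong A[S']$. The trace of $g\in G$ on $A[S]$ is $|S^{\langle g\rangle}|$, and every subgroup of $G$ has the form $\langle g\rangle$. So $S$ and $S'$ have the same marks, and $S\cong S'$ by Burnside's theorem.
\end{remark}

The first non-cyclic group to try is $V_\ell=(\mathbb Z/\ell)^2$ for a prime $\ell$. Let $H$ run over its $\ell+1$ subgroups of order $\ell$, and define two $V_\ell$-sets with $\ell^2+\ell$ elements: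
\[
P_\ell=\ell\cdot\mathrm{pt}\ \sqcup\ V_\ell,\qquad Q_\ell=\bigsqcup_HV_\ell/H ,
\]
where $\ell\cdot\mathrm{pt}$ is a set of $\ell$ fixed points. For $\ell=2$, if $\chi_1,\chi_2,\chi_3$ are the non-trivial characters of $V_2$, then $\mathbb Q[V_2]=1+\chi_1+\chi_2+\chi_3$ and $\mathbb Q[V_2/\ker\chi_i]=1+\chi_i$; so $\mathbb Q[P_2]$ and $\mathbb Q[Q_2]$ both equal $3\cdot1+\chi_1+\chi_2+\chi_3$. The next lemma says that only the prime $\ell$ has to be inverted.

\begin{lemma}\label{lem:B1}
There are $V_\ell$-linear maps $f:\mathbb Z[P_\ell]\to\mathbb Z[Q_\ell]$ and $f':\mathbb Z[Q_\ell]\to\mathbb Z[P_\ell]$ and an integer $a\ge0$ with $ff'=\ell^a$ and $f'f=\ell^a$.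
\end{lemma}

\begin{proof}
Let $\Lambda=\mathbb Z[1/\ell][V_\ell]$, and consider the idempotents $e_H=\frac1\ell\sum_{h\in H}h$ and $e_0=\frac1{\ell^2}\sum_{v\in V_\ell}v$. We have $e_He_0=e_0$, and $e_He_{H'}=e_0$ for $H\ne H'$ because $H\times H'\to V_\ell$ is bijective. So $e_0$ and the $e_H-e_0$ are orthogonal idempotents. Their sum is $\sum_He_H-\ell e_0$. Its coefficient at the identity is $\frac{\ell+1}\ell-\frac1\ell=1$, and its coefficient at any other element, which lies in exactly one $H$, is $\frac1\ell-\frac1\ell=0$. So the sum is $1$, and $\Lambda=\Lambda e_0\oplus\bigoplus_H\Lambda(e_H-e_0)$. Since $\mathbb Z[1/\ell][V_\ell/H]\cong\Lambda e_H=\Lambda e_0\oplus\Lambda(e_H-e_0)$ and $\mathbb Z[1/\ell][\mathrm{pt}]\cong\Lambda e_0$, we get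
\[
\mathbb Z[1/\ell][Q_\ell]\cong(\Lambda e_0)^{\ell+1}\oplus\bigoplus_H\Lambda(e_H-e_0)\cong(\Lambda e_0)^\ell\oplus\Lambda\cong\mathbb Z[1/\ell][P_\ell].
\]
If $\varphi:\mathbb Z[1/\ell][P_\ell]\to\mathbb Z[1/\ell][Q_\ell]$ is such an isomorphism, take $f=\ell^{a_1}\varphi$ and $f'=\ell^{a_2}\varphi^{-1}$ with $a_1,a_2$ large enough to clear denominators, and $a=a_1+a_2$.
\end{proof}

\begin{remark}\label{rem:notiso}
At the prime $\ell$ itself the lattices differ: $\mathbb Z_\ell[P_\ell]\not\cong\mathbb Z_\ell[Q_\ell]$. For a module $M$ consider the quotient of $M^{V_\ell}$ by the image of $\sum_{v\in V_\ell}v$. For $M=\mathbb Z_\ell[V_\ell/U]$, with $U$ any subgroup, the invariants are generated by the sum of the basis elements and the image by $|U|$ times this sum, so the quotient is $\mathbb Z/|U|$. This gives $(\mathbb Z/\ell^2)^\ell$ for $P_\ell$ and $(\mathbb Z/\ell)^{\ell+1}$ for $Q_\ell$.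
\end{remark}

The remedy is to use two primes, so that each repairs the defect of the other. Let
\[
G=V_2\times V_3 ,
\]
view $P_\ell$ and $Q_\ell$ as $G$-sets through the projection $G\to V_\ell$, and put
\[
S_+=(P_2\times P_3)\sqcup(Q_2\times Q_3),\qquad S_-=(P_2\times Q_3)\sqcup(Q_2\times P_3).
\]
In $B(G)$ we have $[S_+]-[S_-]=([P_2]-[Q_2])([P_3]-[Q_3])=:x$. After inverting $2$ we may replace $Q_2$ by $P_2$ in the lattices, and both $S_+$ and $S_-$ become $P_2\times(P_3\sqcup Q_3)$; after inverting $3$ we may replace $Q_3$ by $P_3$ instead. A B\'ezout relation glues the two isomorphisms.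

\begin{lemma}\label{lem:B2}
$\mathbb Z[S_+]\cong\mathbb Z[S_-]$ as $\mathbb Z[G]$-modules.
\end{lemma}

\begin{proof}
Write $M_\ell=\mathbb Z[P_\ell]$ and $M'_\ell=\mathbb Z[Q_\ell]$, so that
\[
\mathbb Z[S_+]=(M_2\otimes M_3)\oplus(M'_2\otimes M'_3),\qquad\mathbb Z[S_-]=(M_2\otimes M'_3)\oplus(M'_2\otimes M_3).
\]
By Lemma~\ref{lem:B1} there are $f:M_2\to M'_2$ and $f':M'_2\to M_2$ with $ff'=f'f=2^a$, and $g:M_3\to M'_3$ and $g':M'_3\to M_3$ with $gg'=g'g=3^b$. Choose $c,d\in\mathbb Z$ with $3^bc+2^ad=1$. Write $f$ for $f\otimes1$, $g$ for $1\otimes g$, and so on; the maps $f,f'$ commute with the maps $g,g'$. Define $\Phi:\mathbb Z[S_+]\to\mathbb Z[S_-]$ and $\Psi:\mathbb Z[S_-]\to\mathbb Z[S_+]$ by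
\[
\Phi=\begin{pmatrix}g&-f'\\ df&cg'\end{pmatrix},\qquad\Psi=\begin{pmatrix}cg'&f'\\-df&g\end{pmatrix}.
\]
Formally $\Phi$ has determinant $3^bc+2^ad=1$ and $\Psi$ is its adjugate. Indeed,
\[
\Psi\Phi=\begin{pmatrix}cg'g+df'f&c(f'g'-g'f')\\ d(gf-fg)&dff'+cgg'\end{pmatrix}=1,\qquad
\Phi\Psi=\begin{pmatrix}cgg'+df'f&gf'-f'g\\ cd(fg'-g'f)&dff'+cg'g\end{pmatrix}=1.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:marks}
The mark of $x$ is $6$ at $G$ and $0$ at every proper subgroup. Consequently $x^2=6x$ in $B(G)$.
\end{lemma}

\begin{proof}
The mark of $[P_\ell]-[Q_\ell]\in B(V_\ell)$ at the trivial subgroup is $(\ell+\ell^2)-(\ell+1)\ell=0$. A subgroup $H_0$ of order $\ell$ fixes the $\ell$ points of $\ell\cdot\mathrm{pt}$ in $P_\ell$ and the $\ell$ points of $V_\ell/H_0$ in $Q_\ell$, and nothing else; so the mark is $0$. The group $V_\ell$ fixes $\ell$ points of $P_\ell$ and none of $Q_\ell$; so the mark is $\ell$. As $|V_2|$ and $|V_3|$ are coprime, every subgroup of $G$ is a product $U_2\times U_3$ with $U_\ell\subset V_\ell$, and the mark of $x$ at it is the product of the marks of $[P_\ell]-[Q_\ell]$ at $U_\ell$. This proves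 the first claim. Then $x^2$ and $6x$ have the same marks, and Burnside's theorem gives the second.
\end{proof}

\section{Counting balls over a $p$-adic field}\label{sec:padic}

For any $G$-torsor, $\beta(x)=[X_{S_+}]-[X_{S_-}]$ lies in $F^\infty$. We must show that it can be non-zero, and an invariant that does so must be blind to dimension. By \eqref{eq:points} and Lemma~\ref{lem:marks}, over a field $K$ the schemes $X_{S_+}$ and $X_{S_-}$ have different numbers of $K$-points exactly when $\Gamma_K\to G$ is onto. Over a finite field the number of rational points is a homomorphism on the Grothendieck ring, but the image of $\Gamma_K$ is cyclic and $G$ is not. Over a $p$-adic field, $G$ can occur as a Galois group, but varieties have infinitely many points. The substitute is to count balls: the points of a smooth projective variety form a finite disjoint union of balls. A ball of dimension $n$ splits into $q^n$ smaller balls, so the count can only be well defined modulo $q-1$.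

Let $K$ be a finite extension of $\mathbb Q_p$, with ring of integers $\mathcal O$, uniformizer $\pi$ and residue field of $q$ elements. Normalize the absolute value by $|\pi|=q^{-1}$ and the Haar measure on $K^n$ by giving $\mathcal O^n$ volume $1$. A \emph{ball} in $K^n$ is a set $a+\pi^m\mathcal O^n$; it has volume $q^{-nm}$. Two balls are disjoint or nested, so every compact open subset of $K^n$ is a finite disjoint union of balls.

\begin{proposition}\label{prop:C}
There is a ring homomorphism $\nu:\mathcal M_K\to\mathbb Z/(q-1)$ with $\nu(\mathbb L)=1$ and $\nu([Y])=\#Y(K)$ for every finite \'etale $K$-scheme $Y$.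
\end{proposition}

\subsection{The invariant of a compact manifold}

We recall the construction, following Serre \cite{Serre}. A $K$-analytic manifold is a Hausdorff space with charts to open subsets of $K^n$ whose transition maps are locally given by convergent power series. An analytic $n$-form $\omega$ on a manifold of pure dimension $n$ defines a measure $|\omega|$: in a chart where $\omega=h\,dx_1\wedge\dots\wedge dx_n$ it is $|h|$ times the Haar measure, and the change of variables formula shows that the chart does not matter.

Let $M$ be compact of pure dimension $n$. Cover $M$ by finitely many compact open subsets $\Omega_1,\dots,\Omega_r$ of chart domains, replace $\Omega_j$ by $\Omega_j\setminus\bigcup_{i<j}\Omega_i$, and split each piece into balls. This writes $M$ as a finite disjoint union of balls in charts. Taking $dx_1\wedge\dots\wedge dx_n$ on each ball, we obtain a nowhere vanishing $n$-form on $M$.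

Let $\omega$ be any nowhere vanishing $n$-form. In a chart $|h|$ is locally constant with values in $q^{\mathbb Z}$, so $\int_U|\omega|\in\mathbb Z[1/q]$ for every compact open $U\subset M$. Let $\omega'=h'\omega$ be a second such form. Partition $M$ into compact open sets $U_j$ on which $|h'|$ is a constant $q^{n_j}$. Since $q^{n_j}\equiv1$ modulo $(q-1)\mathbb Z[1/q]$,
\[
\int_M|\omega'|=\sum_jq^{n_j}\int_{U_j}|\omega|\equiv\sum_j\int_{U_j}|\omega|=\int_M|\omega| .
\]
Hence
\[
\nu(M):=\int_M|\omega|\in\mathbb Z[1/q]/(q-1)=\mathbb Z/(q-1)
\]
depends only on the isomorphism class of $M$. For $n=0$ it is $\#M$. We extend $\nu$ additively to compact manifolds that are not of pure dimension. It is additive for finite disjoint unions, multiplicative for products (Fubini), and equal to $1$ on a product of balls, whose volume is a power of $q$. In particular $\nu(M)$ is the number of balls in any decomposition of $M$ as above.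

\begin{lemma}\label{lem:proj}
Let $c\ge1$ and $m\in\mathbb Z$. Then $\nu(\mathbb P^{c-1}(K))=c$, and the blow-up of the ball $D=(\pi^m\mathcal O)^c$ at the origin,
\[
\operatorname{Bl}_0D=\{(z,\lambda):z\in D,\ \lambda\in\mathbb P^{c-1}(K),\ z\in\lambda\},
\]
also has $\nu(\operatorname{Bl}_0D)=c$.
\end{lemma}

\begin{proof}
For $1\le r\le c$ let $A_r$ be the set of points $[u_1:\dots:u_c]$ such that $r$ is the first index at which $|u_s|$ is maximal. The $A_r$ are open and partition $\mathbb P^{c-1}(K)$. Normalizing $u_r=1$ identifies $A_r$ with $(\pi\mathcal O)^{r-1}\times\mathcal O^{c-r}$, a product of balls. This gives the first claim. Over $A_r$, write $z=wu$ with $u_r=1$ and $w\in K$; these are the coordinates of the $r$-th standard chart of the blow-up. As $\max_s|u_s|=1$, the condition $z\in D$ means $w\in\pi^m\mathcal O$. So the part of $\operatorname{Bl}_0D$ over $A_r$ is $A_r\times\pi^m\mathcal O$, again a product of balls.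
\end{proof}

\subsection{Passing to the Grothendieck ring}

If $Y$ is a smooth $K$-scheme of finite type and separated, $Y(K)$ is a $K$-analytic manifold; it is compact if $Y$ is projective, and \'etale morphisms induce local isomorphisms by the inverse function theorem. So $\nu(Y):=\nu(Y(K))$ makes sense for smooth projective $Y$ only, and we need a presentation of the Grothendieck group by such varieties.

\begin{theorem}[Bittner {\cite[Thm.~3.1]{Bittner}}]\label{thm:bittner}
Let $k$ be a field of characteristic $0$. The group $K_0(\mathrm{Var}_k)$ is generated by the isomorphism classes of smooth projective $k$-schemes, subject to the relations $[\emptyset]=0$ and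
\[
[\operatorname{Bl}_ZY]-[\mathcal E]=[Y]-[Z]
\]
for $Y$ smooth projective, $Z\subset Y$ smooth and closed, $\operatorname{Bl}_ZY$ the blow-up of $Y$ along $Z$ and $\mathcal E$ its exceptional divisor.
\end{theorem}

Here $Y$ and $Z$ may be disconnected. If $Z$ is a union of connected components of $Y$, then $\operatorname{Bl}_ZY=Y\setminus Z$ and $\mathcal E=\emptyset$; this is the case of codimension $0$ below.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
We check that $\nu$ respects the blow-up relation, by cutting $Y(K)$ into balls adapted to $Z$. Let $z\in Z(K)$, let $n$ be the dimension of $Y$ at $z$ and $c$ the codimension of $Z$ at $z$. There are a Zariski open neighborhood $U$ of $z$ and an \'etale morphism $(x_1,\dots,x_n):U\to\mathbb A^n$ such that $Z\cap U$ is the inverse image of $\Lambda_c=\{x_1=\dots=x_c=0\}$. Blowing up commutes with flat base change, so $\operatorname{Bl}_{Z\cap U}U=U\times_{\mathbb A^n}\operatorname{Bl}_{\Lambda_c}\mathbb A^n$, and likewise for the exceptional divisors. Hence $z$ has a compact open neighborhood in $Y(K)$ on which $(x_1,\dots,x_n)$ is a chart, in which $Z(K)$ is $\Lambda_c(K)$,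 and over which $(\operatorname{Bl}_ZY)(K)$ and $\mathcal E(K)$ are given by the standard blow-up. A point outside the closed set $Z(K)$ has a compact open chart domain disjoint from $Z(K)$. Cover $Y(K)$ by finitely many such domains, make them disjoint and split them into balls. A ball $a+\pi^m\mathcal O^n$ meets $\Lambda_c(K)$ only if $a_1,\dots,a_c\in\pi^m\mathcal O$, and then it equals $D\times b$ with $D=(\pi^m\mathcal O)^c$ and $b$ a ball in $K^{n-c}$. So $Y(K)$ is a finite disjoint union of balls $B$ of two kinds, and we compare the contributions of the parts lying over $B$ to the two sides of the relation.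
\begin{itemize}
\item $B$ is disjoint from $Z(K)$. The blow-up is an isomorphism outside $Z$, so $B$ contributes $1$ to $\nu(\operatorname{Bl}_ZY)$ and to $\nu(Y)$, and $0$ to $\nu(\mathcal E)$ and to $\nu(Z)$. The relation reads $1-0=1-0$.
\item $B=D\times b$ with $Z(K)\cap B=\{0\}\times b$. The parts of $(\operatorname{Bl}_ZY)(K)$ and $\mathcal E(K)$ over $B$ are $\operatorname{Bl}_0D\times b$ and $\mathbb P^{c-1}(K)\times b$, and both have invariant $c$ by Lemma~\ref{lem:proj}; for $c=0$ both are empty, with invariant $0=c$. Also $\nu(B)=\nu(\{0\}\times b)=1$. The relation reads $c-c=1-1$.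
\end{itemize}
By Theorem~\ref{thm:bittner}, $\nu$ defines a group homomorphism $K_0(\mathrm{Var}_K)\to\mathbb Z/(q-1)$. It is multiplicative on classes of smooth projective schemes, which generate the group, and it sends $1$ to $1$; so it is a ring homomorphism. Moreover $\nu(\mathbb L)=\nu(\mathbb P^1)-\nu(\operatorname{Spec}K)=2-1=1$ is a unit, so $\nu$ extends to $\mathcal M_K$. A finite \'etale scheme $Y$ is smooth and projective of dimension $0$, and $\nu(Y)=\#Y(K)$.
\end{proof}

Note that $\nu(\mathbb L^{-m})=1$ for all $m$, although $\mathbb L^{-m}\in F^m$: the homomorphism $\nu$ ignores the filtration, as it must.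

\section{Proofs of Theorems~\ref{thm:Q} and~\ref{thm:general}}\label{sec:proofs}

Throughout, $G=V_2\times V_3$ and $x=[S_+]-[S_-]\in B(G)$ are as in Section~\ref{sec:lattices}. The three parts combine into one criterion.

\begin{proposition}\label{prop:criterion}
Let $X$ be a non-empty noetherian scheme, $\tilde X\to X$ a $G$-torsor and $\alpha=\beta(x)\in\mathcal M_X$. Then $\alpha\in F^\infty\mathcal M_X$ and $\alpha^2=6\alpha$. If there are a prime $p$ and a morphism $\operatorname{Spec}\mathbb Q_p\to X$ such that $\tilde X\times_X\operatorname{Spec}\mathbb Q_p$ is the spectrum of a field, then $\alpha$ has infinite order.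
\end{proposition}

\begin{proof}
The first claim follows from Lemma~\ref{lem:B2} and Proposition~\ref{prop:A}, and the second from Lemma~\ref{lem:marks}. For the third, let $\tilde X\times_X\operatorname{Spec}\mathbb Q_p=\operatorname{Spec}\tilde E$, with $\tilde E$ a field of degree $36$ over $\mathbb Q_p$. Let $m\ge1$ be prime to $6$ and let $K/\mathbb Q_p$ be the unramified extension of degree $m$, whose residue field has $p^m$ elements. A compositum $\tilde EK$ has degree divisible by $36$ and by $m$, and it is a quotient of $\tilde E\otimes_{\mathbb Q_p}K$, which has dimension $36m$; so $\tilde E\otimes_{\mathbb Q_p}K$ is a field, and $\Gamma_K\to G$ is onto. By (T4), \eqref{eq:points} and Proposition~\ref{prop:C}, the ring homomorphism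
\[
\mathcal M_X\to\mathcal M_K\xrightarrow{\ \nu\ }\mathbb Z/(p^m-1)
\]
sends $[X_S]$ to $|S^G|$. So it sends $r\alpha$ to $6r$, by Lemma~\ref{lem:marks}. Given $r\ge1$, choose $m$ prime to $6$ with $p^m-1>6r$; then $r\alpha\ne0$.
\end{proof}

If $\alpha$ has infinite order, $\alpha/6$ is a non-zero idempotent of $\mathcal M_X\otimes\mathbb Q$ that maps to $0$ in $\widehat{\mathcal M}_X\otimes\mathbb Q$. It remains to find torsors that stay connected at a $p$-adic point. Locally, one obtains degree $36$ from ramification index $6$ and residue degree $6$.

\begin{lemma}\label{lem:local}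
Let $p$ be a prime. For $\ell=2,3$ let $A_\ell$ and $B_\ell$ be cyclic extensions of $\mathbb Q$ of degree $\ell$ such that $p$ is ramified in $A_\ell$ and inert in $B_\ell$. Then the compositum $E=A_2B_2A_3B_3$ is Galois over $\mathbb Q$ with group $G$, and $E\otimes_{\mathbb Q}\mathbb Q_p$ is a field.
\end{lemma}

\begin{proof}
The group $\operatorname{Gal}(E/\mathbb Q)$ embeds in the product of the four Galois groups, which is isomorphic to $G$ and has order $36$. Let $E_{\mathfrak p}$ be the completion of $E$ at a prime above $p$. Its ramification index is divisible by that of $A_\ell$, which is $\ell$, and its residue degree is divisible by that of $B_\ell$, which is $\ell$. So both are divisible by $6$, and $[E_{\mathfrak p}:\mathbb Q_p]\ge36$. Since $E_{\mathfrak p}$ is a quotient of $E\otimes_{\mathbb Q}\mathbb Q_p$, which has dimension $[E:\mathbb Q]\le36$, both claims follow.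
\end{proof}

We shall use two standard facts on cyclotomic fields: $p$ is totally ramified in $\mathbb Q(\zeta_p)$, and for $p\nmid n$ the Frobenius element of $p$ in $\operatorname{Gal}(\mathbb Q(\zeta_n)/\mathbb Q)=(\mathbb Z/n)^\times$ is the class of $p$. We need $3\mid p-1$, so that $\mathbb Q(\zeta_p)$ has a cubic subfield. If we also want $6\ne0$ in $\mathbb Z/(p-1)$, so that $\mathbb Q_p$ itself detects $\alpha$, then $7$ is excluded and $13$ is the smallest choice.

\begin{proof}[Proof of Theorem~\ref{thm:Q}]
Apply Lemma~\ref{lem:local} with $p=13$, $A_2=\mathbb Q(\sqrt{13})$, $B_2=\mathbb Q(\sqrt2)$, $A_3$ the cubic subfield of $\mathbb Q(\zeta_{13})$ and $B_3=\mathbb Q(\zeta_9)^+$. The prime $13$ is ramified in $A_2$ and $A_3$. It is inert in $B_2$ because the non-zero squares modulo $13$ are $1,3,4,9,10,12$, and $2$ is not among them. It is inert in $B_3$ because $\operatorname{Gal}(B_3/\mathbb Q)=(\mathbb Z/9)^\times/\{\pm1\}$ and $13\equiv4\not\equiv\pm1\bmod9$. So $E=E_2E_3$ has group $G$, with $\operatorname{Gal}(E_\ell/\mathbb Q)=V_\ell$, and $E\otimes\mathbb Q_{13}$ is a field.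

Consider the torsor $\operatorname{Spec}E\to\operatorname{Spec}\mathbb Q$. Under $\beta$, a fixed point goes to $1$, the $G$-set $V_\ell$ goes to $[\operatorname{Spec}E_\ell]$, and the $G$-sets $V_\ell/H$ go to the classes of the subfields $E_\ell^H$ of degree $\ell$. These are $\mathbb Q(\sqrt2),\mathbb Q(\sqrt{13}),\mathbb Q(\sqrt{26})$ for $\ell=2$ and $C_1,\dots,C_4$ for $\ell=3$. Hence $\beta([P_\ell]-[Q_\ell])=x_\ell$ and $\beta(x)=x_2x_3=\alpha$. Proposition~\ref{prop:criterion} shows that $\alpha$ lies in $F^\infty\mathcal M_{\mathbb Q}$, has infinite order and satisfies $\alpha^2=6\alpha$, as asserted in Theorems~\ref{thm:Q} and~\ref{thm:general}.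
\end{proof}

Concretely, none of the fields $E_2$, $\mathbb Q(\sqrt d)$, $E_3$, $C_i$ embeds in $\mathbb Q_{13}$, so $\mathcal M_{\mathbb Q}\to\mathcal M_{\mathbb Q_{13}}\to\mathbb Z/12$ sends $x_2$ to $2$, $x_3$ to $3$ and $\alpha$ to $6\ne0$.

For Theorem~\ref{thm:general} the base field dictates which primes are available. By Cassels' theorem \cite{Cassels}, a finitely generated field over $\mathbb Q$ embeds in $\mathbb Q_p$ for infinitely many primes $p$. If the field contains $\zeta_3$ and $p\ge5$, then $\zeta_3$ reduces to a root of $y^2+y+1$ in $\mathbb F_p$, which is not $1$ since $p\ne3$; so $3\mid p-1$, and $6\mid p-1$.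

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Choose $p\ge5$ with an embedding $k(\zeta_3)\hookrightarrow\mathbb Q_p$, so that $6\mid p-1$. We construct fields as in Lemma~\ref{lem:local}. Let $A_2=\mathbb Q(\sqrt p)$ and let $A_3$ be the cubic subfield of $\mathbb Q(\zeta_p)$; both are ramified at $p$. Let $B_2=\mathbb Q(\sqrt u)$ for an integer $u$ that is not a square modulo $p$; then $p$ is inert in $B_2$.

For $B_3$ we need an auxiliary prime. The field $\mathbb Q(\zeta_3,p^{1/3})$ is Galois over $\mathbb Q$ with group $S_3$. By Chebotarev's density theorem there is a prime $p'\nmid3p$ whose Frobenius class consists of the elements of order $3$; thus $p'$ splits in $\mathbb Q(\zeta_3)$ but does not split completely in $\mathbb Q(\zeta_3,p^{1/3})$. The first property gives $p'\equiv1\bmod3$. If $p$ were a cube modulo $p'$, then $y^3-p$ would have three distinct roots in $\mathbb F_{p'}$ and $p'$ would split completely; so $p$ is not a cube modulo $p'$. Let $B_3$ be the cubic subfield of $\mathbb Q(\zeta_{p'})$. Its Galois group is the quotient of $(\mathbb Z/p')^\times$ by the cubes, in which the class of $p$ is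 non-trivial; so $p$ is inert in $B_3$.

Let $E$ be the compositum. Then $\tilde X=\operatorname{Spec}(k\otimes_{\mathbb Q}E)$ is a $G$-torsor over $X=\operatorname{Spec}k$, and its pullback along $k\hookrightarrow\mathbb Q_p$ is $\operatorname{Spec}(E\otimes_{\mathbb Q}\mathbb Q_p)$, the spectrum of a field by Lemma~\ref{lem:local}. Proposition~\ref{prop:criterion} applies.
\end{proof}

A general field of characteristic $0$ need not embed in any $\mathbb Q_p$, and it may have no non-trivial Galois extension at all. In part (b) the torsor therefore comes from the geometry of the base, and a limit argument reduces to finitely generated fields.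

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
Let $k_0=\mathbb Q(\zeta_3)\subset k'$. It contains the primitive sixth root of unity $-\zeta_3$; fix an isomorphism $\mu_6(k_0)^2\cong(\mathbb Z/6)^2\cong G$. For every field $\kappa\supset k_0$ let $X_\kappa=\mathbb G_{m,\kappa}^2$. The map $(t_1,t_2)\mapsto(t_1^6,t_2^6)$ from $\mathbb G_{m,\kappa}^2$ to $X_\kappa$ is a $G$-torsor, and we let $\alpha_\kappa=\beta(x)\in\mathcal M_{X_\kappa}$. By (T4) these elements are compatible with extension of $\kappa$. We have $X=X_{k'}$, and $\alpha=\alpha_{k'}$ lies in $F^\infty$ and satisfies $\alpha^2=6\alpha$ by Proposition~\ref{prop:criterion}.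

\emph{Finitely generated $\kappa$.} Choose $p\ge5$ with $\kappa\hookrightarrow\mathbb Q_p$, so that $6\mid p-1$, and let $u$ be a primitive root modulo $p$. The pullback of the torsor along the $\mathbb Q_p$-point $(p,u)$ of $X_\kappa$ is the spectrum of the algebra $\mathbb Q_p[y_1,y_2]/(y_1^6-p,\ y_2^6-u)$, of dimension $36$. This algebra surjects onto the field $\mathbb Q_p(p^{1/6},u^{1/6})$. The ramification index of this field is divisible by $6$, since $y^6-p$ is an Eisenstein polynomial. The residue field contains an element $\overline y$ with $\overline y^{\,6}=u$, and $\overline y^{\,p}=u^{(p-1)/6}\,\overline y$, where $u^{(p-1)/6}\in\mathbb F_p$ is a primitive sixth root of unity. So $\overline y$ has six conjugates over $\mathbb F_p$, and the residue degree is divisible by $6$. The field thus has degree at least $36$ and equals the algebra. By Proposition~\ref{prop:criterion}, $\alpha_\kappa$ has infinite order.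

\emph{Passage to the limit.} Suppose that $r\alpha=0$ in $\mathcal M_X$ with $r\ge1$. For each $\kappa$ let $\mathcal F_\kappa$ be the free abelian group on the isomorphism classes of $X_\kappa$-schemes of finite type, and let $\tilde\alpha\in\mathcal F_{k_0}$ be the difference of the generators given by the twists of $S_+$ and $S_-$. By the definition of localization there is $a\ge0$ such that $z:=r\,[\mathbb A^a]\cdot\tilde\alpha$ maps to $0$ in $K_0(\mathrm{Var}_X)$; that is, the image of $z$ in $\mathcal F_{k'}$ is a finite combination of relations $[Y]-[Z]-[Y\setminus Z]$. The scheme $X$ is the inverse limit of the noetherian affine schemes $X_\kappa$, for $\kappa$ running over the finitely generated fields with $k_0\subset\kappa\subset k'$. By \cite[\S8]{EGA}, every $X$-scheme of finite type and every closed immersion of such schemes comes by base change from some $X_\kappa$, and two $X_\kappa$-schemes of finite type that become isomorphic over $X$ become isomorphic over $X_{\kappa'}$ for some larger finitely generated $\kappa'$. Forming the open complement commutes with base change. So the finitely many relations lift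 to relations in some $\mathcal F_\kappa$, and since $\mathcal F_{k'}=\varinjlim\mathcal F_\kappa$, the equality between $z$ and their combination holds in $\mathcal F_{\kappa'}$ for some larger finitely generated $\kappa'$. Then $\mathbb L^ar\alpha_{\kappa'}=0$, hence $r\alpha_{\kappa'}=0$ in $\mathcal M_{X_{\kappa'}}$. This contradicts the previous step.

Finally, if $R$ has residue field $k$ of characteristic $0$, it has equal characteristic, and $X$ is a non-empty noetherian $k$-scheme for which the completion morphism is not injective.
\end{proof}

\section{Finite \'etale schemes in the kernel}\label{sec:artin}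

We prove Theorem~\ref{thm:artin}. The implication (i)$\Rightarrow$(ii) is immediate from $F^\infty\subset F^1$.

\subsection{An invariant of the part of dimension zero: (ii)$\Rightarrow$(iii)}

We want a homomorphism on $\mathcal M_k$ that kills $F^1$ and sends $[X_S]$ to $\mathbb Z_\ell[S]$. For a smooth projective $Y$ of dimension $i$, the top cohomology group $H^{2i}$ records the geometric components of $Y$, and it vanishes if the dimension is smaller than $i$; so we attach $H^{2i}$ to $[Y]\mathbb L^{-i}$. To keep the integral structure, the target must be the Grothendieck group for direct sums, not for exact sequences: the modules $\mathbb Z_\ell[P_\ell]$ and $\mathbb Z_\ell[Q_\ell]$ of Remark~\ref{rem:notiso} have to be distinguished.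

Fix a prime $\ell$. Let $\mathcal C$ be the category of finitely generated $\mathbb Z_\ell$-modules with a continuous action of $\Gamma_k$, and let $K_0^\oplus(\mathcal C)$ be the group generated by the isomorphism classes of its objects with the relations $[A\oplus B]=[A]+[B]$. Every object of $\mathcal C$ is noetherian, hence a finite direct sum of indecomposable objects. The endomorphism ring of an indecomposable object is a $\mathbb Z_\ell$-algebra that is finitely generated as a module and has no idempotents other than $0$ and $1$. As $\mathbb Z_\ell$ is complete, idempotents lift modulo the radical, so this ring is local. The Krull--Schmidt theorem then says that the decomposition into indecomposables is unique up to isomorphism and order. Thus $K_0^\oplus(\mathcal C)$ is free on the indecomposables, and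
\begin{equation}\label{eq:KS}
r[A]=r[B]\text{ with }r\ge1\ \Rightarrow\ A\cong B,\qquad\quad A\oplus C\cong B\oplus C\ \Rightarrow\ A\cong B .
\end{equation}

For $Y$ smooth projective over $k$ and $i\in\mathbb Z$ write $H_i(Y)=H^{2i}(Y_{\overline k},\mathbb Z_\ell(i))$ for $\ell$-adic cohomology, an object of $\mathcal C$ that vanishes unless $0\le i\le\dim Y$, and put $w_i(Y)=[H_i(Y)]$. Let $Z\subset Y$ be smooth and closed of pure codimension $c\ge1$. The exceptional divisor $\mathcal E$ is a projective bundle over $Z$ with fibers $\mathbb P^{c-1}$. The projective bundle formula and the blow-up formula are Galois equivariant isomorphisms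
\[
H_i(\mathcal E)\cong\bigoplus_{j=0}^{c-1}H_{i-j}(Z),\qquad H_i(\operatorname{Bl}_ZY)\cong H_i(Y)\oplus\bigoplus_{j=1}^{c-1}H_{i-j}(Z).
\]
Subtracting, $w_i(\operatorname{Bl}_ZY)-w_i(\mathcal E)=w_i(Y)-w_i(Z)$. For general $Z$, blow up its connected components one after the other; for a component of codimension $0$ the relation is the additivity of $H_i$ on disjoint unions. By Theorem~\ref{thm:bittner}, $w_i$ defines a homomorphism $K_0(\mathrm{Var}_k)\to K_0^\oplus(\mathcal C)$. The projective bundle formula for $Y\times\mathbb P^1$ gives $w_i((1+\mathbb L)[Y])=w_i([Y])+w_{i-1}([Y])$, so $w_i(\mathbb Lz)=w_{i-1}(z)$ for all $z$. As a group, $\mathcal M_k$ is the direct limit of copies of $K_0(\mathrm{Var}_k)$ along multiplication by $\mathbb L$. Therefore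
\[
w:\mathcal M_k\to K_0^\oplus(\mathcal C),\qquad w(z\mathbb L^{-i})=w_i(z)
\]
is a well-defined group homomorphism.

We claim that $w(F^1)=0$. The group $F^1$ is generated by the $[Y]\mathbb L^{-i}$ with $\dim Y<i$, and $w_i$ vanishes on smooth projective schemes of dimension less than $i$. So it suffices to show that $[Y]$ is a combination of classes of smooth projective schemes of dimension at most $\dim Y$. We argue by induction on $\dim Y$, and may assume $Y$ reduced and non-empty. Choose a dense open $U\subset Y$ that is smooth and affine. By resolution of singularities, $U$ is a dense open subscheme of a smooth projective $\overline U$. Then $[Y]=[\overline U]-[\overline U\setminus U]+[Y\setminus U]$, and the last two schemes have smaller dimension.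

Finally $H_0(X_S)$ is the module of functions $S\to\mathbb Z_\ell$, which has a basis of indicator functions permuted like $S$; so $w([X_S])=[\mathbb Z_\ell[S]]$. If (ii) holds, then $r[\mathbb Z_\ell[S]]=r[\mathbb Z_\ell[S']]$, and \eqref{eq:KS} gives (iii).

\subsection{From local to global isomorphisms: (iii)$\Rightarrow$(i)}

Let $G=\operatorname{Gal}(E/k)$ be a finite quotient of $\Gamma_k$ through which both actions factor. Then $X_S$ and $X_{S'}$ are the twists of $S$ and $S'$ by the torsor $\operatorname{Spec}E$. A \emph{lattice} is a $\mathbb Z[G]$-module that is free of finite rank over $\mathbb Z$; we write $A_\ell=A\otimes\mathbb Z_\ell$. Two lattices $A,B$ are \emph{in the same genus} if $A_\ell\cong B_\ell$ for all $\ell$. By (iii), $M=\mathbb Z[S]$ and $M'=\mathbb Z[S']$ are in the same genus $\mathcal G$. Proposition~\ref{prop:A} needs an isomorphism over $\mathbb Z$, which (iii) does not provide directly; we produce one between direct sums of copies of $M$ and $M'$, and this is where the multiple $r$ comes from.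

\emph{Approximation.} Let $A,B\in\mathcal G$ and let $\Sigma$ be a non-empty finite set of primes. Then there is an injective map $h:A\to B$ whose image has finite index prime to all $\ell\in\Sigma$. Indeed, $\operatorname{Hom}_G(A,B)\otimes\mathbb Z_\ell=\operatorname{Hom}_G(A_\ell,B_\ell)$ by flatness. Choose isomorphisms $h_\ell:A_\ell\to B_\ell$. By the Chinese remainder theorem there is $h\in\operatorname{Hom}_G(A,B)$ with $h\equiv h_\ell\bmod\ell$ for all $\ell\in\Sigma$. The determinant of $h$, with respect to any bases, is then prime to each $\ell\in\Sigma$, and its absolute value is the index.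

\emph{Exchange.} For every $L\in\mathcal G$ there is $L'\in\mathcal G$ with $M'\oplus L\cong M\oplus L'$. To see this, choose an injective $f:M'\to M$ of finite index $a$, and then an injective $h:L\to M$ of finite index $b$ prime to $a$. Since $aM\subset f(M')$ and $bM\subset h(L)$, the maps $af^{-1}:M\to M'$ and $bh^{-1}:M\to L$ are defined. Choose $c,d\in\mathbb Z$ with $ca+db=1$. Then $f\circ(caf^{-1})+h\circ(dbh^{-1})=1$, so $(caf^{-1},dbh^{-1})$ is a section of $(f,h):M'\oplus L\to M$, and $M'\oplus L\cong M\oplus L'$ with $L'$ the kernel. For each $\ell$ we get $M_\ell\oplus M_\ell\cong M_\ell\oplus L'_\ell$, and cancellation \eqref{eq:KS} gives $L'\in\mathcal G$.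

\emph{Finiteness.} Put $L_1=M'$. If $M'^{\,n}\cong M^{n-1}\oplus L_n$ with $L_n\in\mathcal G$, the exchange step gives $M'^{\,n+1}\cong M^{n-1}\oplus(M'\oplus L_n)\cong M^n\oplus L_{n+1}$ with $L_{n+1}\in\mathcal G$. So such $L_n$ exist for all $n\ge1$. By the Jordan--Zassenhaus theorem there are only finitely many isomorphism classes of lattices of a given rank, so $L_n\cong L_{n'}$ for some $n<n'$. Then
\[
M'^{\,n'}\oplus M^{n-1}\cong M^{n'-1}\oplus L_{n'}\oplus M^{n-1}\cong M^{n'-1}\oplus(M^{n-1}\oplus L_n)\cong M^{n'-1}\oplus M'^{\,n}.
\]
Both ends are permutation lattices, of disjoint unions of copies of $S$ and $S'$. Proposition~\ref{prop:A} shows that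
\[
n'[X_{S'}]+(n-1)[X_S]-(n'-1)[X_S]-n[X_{S'}]=(n'-n)\bigl([X_{S'}]-[X_S]\bigr)
\]
lies in $F^\infty\mathcal M_k$. This is (i) with $r=n'-n$, and the proof of Theorem~\ref{thm:artin} is complete.

\begin{remark}\label{rem:zerodiv}
Return to the elements $x_2,x_3\in\mathcal M_{\mathbb Q}$ of Theorem~\ref{thm:Q}. We have $x_\ell=[X_{P_\ell}]-[X_{Q_\ell}]$, where $\Gamma_{\mathbb Q}$ acts through the surjection onto $\operatorname{Gal}(E_\ell/\mathbb Q)=V_\ell$. By Remark~\ref{rem:notiso} condition (iii) fails at $\ell$, so no positive multiple of $x_\ell$ lies in $F^1\mathcal M_{\mathbb Q}$, although the two lattices are isomorphic over $\mathbb Z[1/\ell]$. Thus $x_2$ and $x_3$ have non-zero images in $\widehat{\mathcal M}_{\mathbb Q}$, and the product of these images is zero.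
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bittner} Bittner, Compositio Math. 140 (2004).

\bibitem{BN} Emmanuel Bultot and Johannes Nicaise, \emph{Computing motivic zeta functions on log smooth models}, arXiv:1610.00742 (2016).

\bibitem{Cassels} Cassels, Bull. Austral. Math. Soc. 14 (1976).

\bibitem{EGA} EGA IV$_3$.

\bibitem{Serre} Serre, Topology 3 (1965).

\end{thebibliography}
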